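# Random pairs in the Witt algebra $W(p)$: writing every element with $O(p\log p)$ letters

## 1. Counting copies in $W(5)$

Let $O=\mathbb F_5[X]/(X^5)$, let $\partial=d/dX$, and put $e_i=X^{i+1}\partial$ for $-1\le i\le 3$. These five derivations of $O$ are a basis of the Witt algebra $W(5)$, with bracket
$$[e_i,e_j]=(j-i)e_{i+j},\qquad e_k=0\text{ if }k\notin\{-1,0,1,2,3\}.$$
There are $5^5=3125$ elements. We take two of them and ask how many copies of these two we need in order to write any element, using only sums and brackets.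

**First pair.** Let $x=e_{-1}$ and $y=e_3$. Bracketing with $x$ lowers the index: $[x,e_j]=(j+1)e_{j-1}$. Modulo $5$,
$$[x,y]=4e_2,\quad [x,[x,y]]=2e_1,\quad [x,[x,[x,y]]]=4e_0,\quad [x,[x,[x,[x,y]]]]=4e_{-1}.$$
With $A_x=\operatorname{ad}x$, the elements $y,A_xy,\dots,A_x^4y$ form a basis. Every $v\in W(5)$ is $\sum_{r=0}^4\lambda_rA_x^ry$ with $\lambda_r\in\{0,1,2,3,4\}$, and Horner's scheme writes it economically in $x$:
$$v=\lambda_0y+[x,\lambda_1y+[x,\lambda_2y+[x,\lambda_3y+[x,\lambda_4y]]]].$$
This uses at most $4$ copies of $x$. The coefficients are the expensive part: $4y$ has to be written $y+y+y+y$, so there may be $20$ copies of $y$. The total is at most $24$. For a general prime $p$ the pair $e_{-1},e_{p-2}$ gives in the same way at most $(p-1)+p(p-1)=p^2-1$ copies. Repeated doubling does not help, because we count occurrences in a formula: $(y+y)+(y+y)$ still contains four copies of $y$.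

**Second pair.** Let $x=e_{-1}-2e_3$ and $y=e_2$. Then
$$A_xe_{-1}=-2e_2,\quad A_xe_0=e_{-1}-4e_3=e_{-1}+e_3,\quad A_xe_1=2e_0,\quad A_xe_2=3e_1,\quad A_xe_3=4e_2,$$
and so
$$A_xy=3e_1,\quad A_x^2y=6e_0=e_0,\quad A_x^3y=e_{-1}+e_3,\quad A_x^4y=-2e_2+4e_2=2e_2=2y.$$
Four brackets with $x$ multiply $y$ by $2$, hence $A_x^{r+4k}y=2^kA_x^ry$. The elements $A_xy,\dots,A_x^4y,x$ form a basis, and every coefficient $\lambda\in\mathbb F_5$ is $\varepsilon_0+2\varepsilon_1+4\varepsilon_2$ with $\varepsilon_k\in\{0,1\}$. So any $v$ can be written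
$$v=\sum_{n=1}^{12}\varepsilon_nA_x^ny+\mu x,\qquad \varepsilon_n\in\{0,1\},$$
and Horner's scheme uses at most $12$ copies of $x$, $12$ of $y$, and then $4$ more of $x$ for $\mu x$: in total $28$.

For $p=5$ nothing is gained. But the trick works for every $p$, with $x=e_{-1}-2e_{p-2}$ and $y=e_{p-3}$. Indeed $A_xe_i=(i+1)e_{i-1}$ for $i\ge1$, $A_xe_0=e_{-1}-4e_{p-2}$ and $A_xe_{-1}=-2e_{p-3}$. Hence $A_x^{r}y$ is a nonzero multiple of $e_{p-3-r}$ for $r\le p-3$, with $A_x^{p-3}y=(p-2)!\,e_0=e_0$ by Wilson's theorem. Next $A_x^{p-2}y=e_{-1}-4e_{p-2}$, and finally $A_x^{p-1}y=-2e_{p-3}+4e_{p-3}=2y$. Again $A_xy,\dots,A_x^{p-1}y,x$ is a basis. Writing coefficients in binary with $m=\lceil\log_2p\rceil$ digits costs at most $(p-1)(2m+1)$ copies. For $p=101$ this is $1500$, against $p^2-1=10200$ for the first method.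

So for this lucky pair about $p\log p$ copies suffice. What happens for a *random* pair $x,y$? That is the subject of this talk.

## 2. Lie balls, the diameter, and three theorems

**Definition (Lie ball, diameter).** Let $\mathfrak g$ be a finite Lie algebra over $\mathbb F_p$ and $S\subseteq\mathfrak g$. The Lie ball $S^n$ is the set of all elements expressible by a formal expression built from elements of $S$ using sums and Lie brackets, in which at most $n$ occurrences of elements of $S$ appear. If $S$ generates $\mathfrak g$ as a Lie algebra (equivalently, as a Lie ring, since scalars in $\mathbb F_p$ are integers), then $\operatorname{diam}(\mathfrak g,S)$ is the smallest $n$ with $S^n=\mathfrak g$.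

For example, if $S=\{x,y\}$, then $S^1=\{x,y\}$ and $S^2=\{x,\,y,\,2x,\,2y,\,x+y,\,[x,y],\,-[x,y],\,0\}$.

Throughout, $p>3$ is prime, $O=\mathbb F_p[X]/(X^p)$, $\partial=d/dX$, and $W=W(p)=\operatorname{Der}(O)=O\partial$ with
$$[f\partial,g\partial]=(fg'-f'g)\partial .$$
In the basis $e_i=X^{i+1}\partial$, $-1\le i\le p-2$, this is $[e_i,e_j]=(j-i)e_{i+j}$, with $e_k=0$ outside the range. This Lie algebra is simple; $\dim W=p$ and $|W|=p^p$, so $\log|W|=p\log p$. Logarithms are natural unless a base is shown. We write $A_z=\operatorname{ad}z$, $m=\lceil\log_2p\rceil$, and let $x,y$ be independent and uniform in $W$.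

The question is posed by Marco Barbieri, Urban Jezernik and Matevž Miščič, "Diameter bounds for finite simple Lie algebras", arXiv:2509.15351 (2025). The context is the following. For absolutely simple classical Lie algebras $\mathfrak g$ over $\mathbb F_p$ of fixed Lie type, two uniformly random elements generate with probability tending to $1$ as $p\to\infty$, and the diameter is $O(\log|\mathfrak g|)$; this is called extremely rapid random generation. For $W(p)$ the dimension is $p$, so there is no meaningful notion of bounded rank. Is there an absolute constant $C$ such that, with probability tending to $1$, a random pair generates $W(p)$ with $\operatorname{diam}(W(p),\{x,y\})\le C\log|W(p)|$? The answer is yes.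

**Theorem A.** With probability at least $1-m\,p^{-1/4}-p^{-1/2}-6/p\to1$, the pair $x,y$ generates $W$ and
$$\operatorname{diam}(W,\{x,y\})\le(p-1)(6m+3)\le15\,p\log p=15\log|W|.$$
Conversely, every generating pair has $\operatorname{diam}(W,\{x,y\})\ge\log|W|/\log16$, so the order of magnitude is exact.

There is one obvious way to fail. Put $W_0=\{f\partial:f(0)=0\}=\langle e_0,\dots,e_{p-2}\rangle$. It is a hyperplane, and a subalgebra, since $fg'-f'g$ vanishes at $0$ if $f$ and $g$ do. So a pair inside $W_0$ never generates, and $\Pr(x,y\in W_0)=p^{-2}$. The next two theorems say that this is almost the whole story. For $z=f\partial\notin W_0$ the series $f$ is a unit of $O$; write $1/f=\sum_{i=0}^{p-1}h_iX^i$ and define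
$$c(z):=h_{p-1}/h_0\in\mathbb F_p .$$
Three examples: $c(\partial)=0$. For $z=(1+X)\partial$ we have $1/f=\sum(-1)^iX^i$, so $c(z)=(-1)^{p-1}=1$. For $z=e_{-1}-ae_{p-2}=(1-aX^{p-1})\partial$ we have $1/f=1+aX^{p-1}$, so $c(z)=a$; the second pair of Section 1 has $c(x)=2$.

**Theorem B.** $\Pr(x,y\text{ generate }W)=(1-p^{-2})(1-p^{3-p})$. If $z\notin W_0$ and $c(z)\notin\{0,1,-1\}$, then $z$ and $y$ generate $W$ if and only if $y\notin\mathbb F_pz$.

**Theorem C.** For every $N\ge1$ there are $C_N,p_0(N)$ such that for $p\ge p_0(N)$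
$$1-p^{-2}-p^{-N}\le\Pr\big(x,y\text{ generate }W,\ \operatorname{diam}(W,\{x,y\})\le C_N\log|W|\big)\le1-p^{-2}.$$
So, up to errors smaller than any power of $p$, the only obstruction is that both elements lie in $W_0$.

**Proof of the lower bound in Theorem A.** The purpose is to count expressions. An expression with exactly $n$ occurrences is a binary tree with $n$ leaves and $n-1$ inner nodes. Each inner node carries a label (sum or bracket) and each leaf a label in $S$. Listing the nodes in preorder as "inner" or "leaf" determines the shape; the list has $2n-1$ entries and the last is always "leaf", so there are at most $2^{2n-2}=4^{n-1}$ shapes. Hence there are at most $4^{n-1}\cdot2^{n-1}\cdot2^n=2\cdot16^{n-1}$ expressions, and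
$$|S^n|\le\sum_{l=1}^n2\cdot16^{l-1}<16^n .$$
If $S^n=W$, then $16^n>|W|$, so $n\ge\log|W|/\log16$. $\square$

## 3. Straightening a derivation: $\operatorname{ad}z$ for $z\notin W_0$

In the second pair of Section 1, $A_x^{p-1}$ acted as multiplication by $2$. We show that *every* $z\notin W_0$ has this feature, with $2$ replaced by $c(z)$. The idea is to look for a coordinate $\varphi$ in which $z=d/d\varphi$. If $z=f\partial$, this asks for $\varphi'=1/f$. In characteristic $p$, and modulo $X^p$, every monomial has an antiderivative except $X^{p-1}$. The obstruction is therefore the coefficient $h_{p-1}$, and $c(z)$ is its normalized form.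

**Lemma 1.** Let $z=f\partial\notin W_0$ and $a=c(z)$.

1. There is $\varphi\in O$ with $\varphi(0)=0$ such that $1,\varphi,\dots,\varphi^{p-1}$ is a basis of $O$, $\varphi^p=0$, and $z(\varphi)=1-a\varphi^{p-1}$.
2. The map $g\mapsto gz$ is a linear isomorphism $O\to W$, and $[z,gz]=z(g)z$.
3. $W\cong\mathbb F_p[T]/(T^p-aT)$ as an $\mathbb F_p[T]$-module, with $T$ acting as $A_z$. Hence $\ker A_z=\mathbb F_pz$, $A_zW$ is a hyperplane, $A_zW\cong\mathbb F_p[T]/(T^{p-1}-a)$, and $A_z^{p-1}v=av$ for $v\in A_zW$. If $a\ne0$, then $W=A_zW\oplus\mathbb F_pz$.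

*Proof.* **Step 1: integrate $1/f$ as far as possible.** Let $h=1/f$ and $\varphi=\sum_{i=0}^{p-2}\frac{h_i}{i+1}X^{i+1}$. Then $\varphi'=h-h_{p-1}X^{p-1}$. Since $f(0)=1/h_0$,
$$z(\varphi)=f\varphi'=1-h_{p-1}fX^{p-1}=1-h_{p-1}f(0)X^{p-1}=1-aX^{p-1}.$$
As $\varphi=h_0X+\cdots$ with $h_0\ne0$, the power $\varphi^k$ has lowest term $h_0^kX^k$. So $1,\varphi,\dots,\varphi^{p-1}$ is a basis, $\varphi^p=0$, and $\varphi^{p-1}=h_0^{p-1}X^{p-1}=X^{p-1}$. This proves (1).

**Step 2: transfer from $W$ to $O$.** The map $g\mapsto gz=gf\partial$ is bijective because $f$ is a unit, and $[z,gz]=z(g)z+g[z,z]=z(g)z$. This proves (2). So $A_z$ on $W$ corresponds to $z$ on $O$.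

**Step 3: find a cyclic vector.** We have $z(1)=0$. For $2\le k\le p-1$,
$$z(\varphi^k)=k\varphi^{k-1}(1-a\varphi^{p-1})=k\varphi^{k-1},$$
because $\varphi^{k-1}\varphi^{p-1}=0$. Put $w=\varphi^{p-1}$. For $i\le p-2$, $z^iw=(p-1)(p-2)\cdots(p-i)\varphi^{p-1-i}$ is a nonzero multiple of $\varphi^{p-1-i}$, and $z^{p-2}w=(p-1)!\,\varphi=-\varphi$. Next,
$$z^{p-1}w=-z(\varphi)=-1+a\varphi^{p-1},\qquad z^pw=a\,z(w).$$
So $w,zw,\dots,z^{p-1}w$ is a basis of $O$ and $(z^p-az)w=0$. This says $O\cong\mathbb F_p[T]/(T^p-aT)$ with $w$ corresponding to $1$.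

**Step 4: read off the consequences.** In $\mathbb F_p[T]/(T^p-aT)$ the kernel of $T$ is spanned by $T^{p-1}-a$, so it is one-dimensional; as $z\in\ker A_z$, it is $\mathbb F_pz$. The image of $T$ is a hyperplane. It is the submodule generated by $T$, whose annihilator is $(T^{p-1}-a)$, so it is isomorphic to $\mathbb F_p[T]/(T^{p-1}-a)$, and $T^{p-1}$ acts on it as $a$. If $a\ne0$, the coprime factors $T$ and $T^{p-1}-a$ split the module into the kernel of $T$, which is $\mathbb F_pz$, and the kernel of $T^{p-1}-a$. The latter has dimension $p-1$ and contains $A_zW$, so it equals $A_zW$. $\square$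

Two examples. For $z=(1-2X^4)\partial$ in $W(5)$ we get $\varphi=X$ and $z(\varphi)=1-2X^4$, as it should be. For $z=(1+X)\partial$ in $W(5)$, $\varphi=X-\frac{X^2}2+\frac{X^3}3-\frac{X^4}4$, a truncated logarithm, and $z(\varphi)=(1+X)(1-X+X^2-X^3)=1-X^4$.

The next lemma says that the scalar attached to a random $z$ is a random scalar.

**Lemma 2.** If $z$ is uniform in $W\setminus W_0$, then $c(z)$ is uniform in $\mathbb F_p$.

*Proof.* The map $f\mapsto h=1/f$ is a bijection on the units of $O$, so $h$ is a uniform unit. Then $h_0\in\mathbb F_p^*$ and $h_{p-1}\in\mathbb F_p$ are independent and uniform, so $h_{p-1}/h_0$ is uniform. $\square$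

We also need $y$ to be a good starting vector for powers of $A_z$.

**Lemma 3.** Let $z\notin W_0$ and let $a=c(z)\ne0$ have multiplicative order $d$. The proportion of $y\in W$ such that $A_zy$ does **not** generate $A_zW$ as an $\mathbb F_p[A_z]$-module is at most $p^{1-d}/d$. If $A_zy$ does generate, then $A_zy,A_z^2y,\dots,A_z^{p-1}y$ is a basis of $A_zW$.

*Proof.* For $y$ uniform in $W$, the image $A_zy$ is uniform in $A_zW\cong R:=\mathbb F_p[T]/(T^{p-1}-a)$. The polynomial $T^{p-1}-a$ is separable, since its derivative $-T^{p-2}$ vanishes only at $0$ and $a\ne0$. We determine the degrees of its irreducible factors. A root $\theta$ satisfies $\theta^p=\theta\cdot\theta^{p-1}=a\theta$, and since $a\in\mathbb F_p$, $\theta^{p^i}=a^i\theta$. The smallest $i\ge1$ with $\theta^{p^i}=\theta$ is $d$, so every root has degree $d$. Hence $R$ is a product of $(p-1)/d$ fields of order $p^d$. An element generates $R$ as a module iff it is a unit, that is, iff no component vanishes. Each component vanishes with probability $p^{-d}$, so the proportion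 of non-units is at most $\frac{p-1}dp^{-d}\le p^{1-d}/d$. Finally, if $A_zy$ generates, then $A_z^iA_zy$, $0\le i\le p-2$, span $A_zW$ because $A_z^{p-1}=a$ there. They are $p-1=\dim R$ vectors, so they form a basis. $\square$

For $a=1$ the bound is empty, and rightly so: then $R\cong\mathbb F_p^{p-1}$, and the proportion of non-units is $1-(1-1/p)^{p-1}$, which tends to $1-1/e$. As soon as $d\ge2$ the failure probability is at most $\frac1{2p}$.

## 4. Powers of one scalar as digits

Let $x\notin W_0$ with $a=c(x)\ne0$, and suppose $A_xy$ generates $A_xW$. Then each $v\in W$ is $\sum_{r=1}^{p-1}\lambda_rA_x^ry+\mu x$, and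
$$A_x^{r+(p-1)k}y=a^kA_x^ry\qquad(r\ge1).\tag{1}$$
The sensible plan is to imitate Section 1: write each $\lambda_r$ in "base $a$", as $\sum_{k}d_ka^k$ with $O(\log p)$ places and bounded digits $d_k\ge0$. For $a=2$ this is the binary expansion. Which scalars can be written in this way for a general $a$?

For $a=1$ almost none: with $L$ places and digits at most $C$ only the values $0,1,\dots,CL$ occur. Such $a$ are rare, so the real issue is a typical $a$. Define
$$P_a=\Big\{\sum_{k<m}\varepsilon_ka^k:\varepsilon_k\in\{0,1\}\Big\}\subseteq\mathbb F_p .$$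
**Definition.** Call $a\in\mathbb F_p$ *good* if $|P_a|\ge p^{3/4}$.

For $p=7$ we have $m=3$ and $7^{3/4}\approx4.3$. Here $P_1=\{0,1,2,3\}$, so $1$ is not good. On the other hand, $P_2$ is the set of all $\varepsilon_0+2\varepsilon_1+4\varepsilon_2$ and is $\mathbb F_7$, so $2$ is good.

Counting collisions will show that most $a$ are good, and this is where the plan halts. The count gives a large set $P_a$ but not all of $\mathbb F_p$. Size alone does not let us finish by adding $P_a$ to itself a few times: the set $\{0,1,\dots,\lceil p^{3/4}\rceil\}$ has more than $p^{3/4}$ elements, and its $t$-fold sumset has at most $t\lceil p^{3/4}\rceil+1$ elements, which is less than $p$ for fixed $t$ and large $p$.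

What does expand a large set is adding a *dilate* by an unrelated scalar $\lambda$. As an illustration, let $p=101$, so $m=7$, and take $P=P_1=\{0,\dots,7\}$. Then $P+P=\{0,\dots,14\}$, but $P+8P=\{0,\dots,63\}$ has $64>101/2$ elements, and adding it to itself gives $\{0,\dots,126\}$, which covers $\mathbb F_{101}$.

**Lemma 4.** (i) At most $m\,p^{3/4}$ elements $a\in\mathbb F_p$ are not good. (ii) If $a$ is good, at most $p^{1/2}$ elements $\lambda\in\mathbb F_p$ satisfy $|P_a+\lambda P_a|\le p/2$. (iii) If $|P_a+\lambda P_a|>p/2$, every element of $\mathbb F_p$ equals $q(a)+\lambda s(a)$ with polynomials $q,s$ of degree $<m$ and coefficients in $\{0,1,2\}$.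

*Proof.* We use this form of the Cauchy–Schwarz inequality. If a map from a finite set $Q$ has image of size $n$ and fibers of sizes $r_1,\dots,r_n$, then $|Q|^2=(\sum r_i)^2\le n\sum r_i^2$, and $\sum r_i^2$ is the number of pairs in $Q^2$ with the same value.

**(i): count collisions between digit strings, averaged over $a$.** Let $E(a)$ be the number of pairs $(\varepsilon,\varepsilon')$ of strings in $\{0,1\}^m$ with $\sum\varepsilon_ka^k=\sum\varepsilon_k'a^k$. The $2^m$ diagonal pairs count for every $a$. For $\varepsilon\ne\varepsilon'$, the polynomial $\sum(\varepsilon_k-\varepsilon_k')T^k$ has coefficients in $\{0,\pm1\}$, is nonzero mod $p$, and has degree at most $m-1$, so it has at most $m-1$ roots $a$. Using $p\le2^m$,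
$$\sum_{a\in\mathbb F_p}E(a)\le p\,2^m+(m-1)4^m\le m\,4^m .$$
By Cauchy–Schwarz, $4^m\le|P_a|E(a)$. If $a$ is not good, then $E(a)>4^mp^{-3/4}$, and this can happen for at most $mp^{3/4}$ values of $a$.

**(ii): count collisions in $P+\lambda P$, averaged over $\lambda$.** Let $P=P_a$ and
$$E(\lambda)=\#\{(u,v,u',v')\in P^4:u+\lambda v=u'+\lambda v'\}.$$
Quadruples with $v=v'$ have $u=u'$; there are $|P|^2$ of them for each $\lambda$. A quadruple with $v\ne v'$ satisfies the equation for exactly one $\lambda$, namely $(u'-u)/(v-v')$. Hence $\sum_\lambda E(\lambda)\le p|P|^2+|P|^4$. By Cauchy–Schwarz, $|P|^4\le|P+\lambda P|\,E(\lambda)$. Therefore $E(\lambda)-|P|^4/p\ge0$ always, and if $|P+\lambda P|\le p/2$, then $E(\lambda)\ge2|P|^4/p$ and the difference is at least $|P|^4/p$. Since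
$$\sum_{\lambda\in\mathbb F_p}\big(E(\lambda)-|P|^4/p\big)\le p|P|^2,$$
the number of $\lambda$ with $|P+\lambda P|\le p/2$ is at most $p^2/|P|^2\le p^{1/2}$.

**(iii): a set of more than half the elements has full sumset.** If $Q\subseteq\mathbb F_p$ and $|Q|>p/2$, then for every $v$ the sets $Q$ and $v-Q$ intersect, so $v\in Q+Q$. Apply this to $Q=P_a+\lambda P_a$: a sum of two elements $q(a)+\lambda s(a)$ with coefficients in $\{0,1\}$ has this form with coefficients in $\{0,1,2\}$. $\square$

## 5. A second scalar from a second operator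

To use Lemma 4 we must multiply a *whole vector* by an unrelated scalar $\lambda$ at low cost. Lemma 1 supplies this: for another element $z'\notin W_0$ the operator $A_{z'}^{p-1}$ is multiplication by $\lambda=c(z')$ on the hyperplane $A_{z'}W$. It costs only $p-1$ copies of $z'$, and the missing direction $z'$ is corrected by adding copies of $z'$. The hyperplanes $A_zW$ and $A_{z'}W$ are different in general, but this does not matter, since $\lambda$ is applied once, to the vector as a whole.

**Proposition 5.** Let $S=\{x,y\}$ and $z,z'\in S^b\setminus W_0$, with $a=c(z)\ne0$ and $\lambda=c(z')\ne0$. Suppose $A_zy$ generates $A_zW$ as an $\mathbb F_p[A_z]$-module and $|P_a+\lambda P_a|>p/2$. Then $S$ generates $W$ and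
$$\operatorname{diam}(W,S)\le(p-1)\big(2(b+2)m+3b\big).$$

*Proof.* Fix $v\in W$. We write an expression for $v$.

**Step 1: expand $v$ and its coefficients.** By Lemmas 1 and 3, $v=\sum_{r=1}^{p-1}\lambda_rA_z^ry+\mu z$ with $\lambda_r,\mu\in\mathbb F_p$. By Lemma 4(iii), $\lambda_r=q_r(a)+\lambda s_r(a)$ with $q_r=\sum_{k<m}q_{r,k}T^k$, $s_r=\sum_{k<m}s_{r,k}T^k$ and all $q_{r,k},s_{r,k}\in\{0,1,2\}$. Put
$$u_1=\sum_{r=1}^{p-1}\sum_{k<m}q_{r,k}A_z^{r+(p-1)k}y,\qquad u_2=\sum_{r=1}^{p-1}\sum_{k<m}s_{r,k}A_z^{r+(p-1)k}y.$$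
As $A_z^{p-1}$ acts as $a$ on $A_zW$, we have $u_1=\sum_rq_r(a)A_z^ry$ and $u_2=\sum_rs_r(a)A_z^ry$, so
$$v=u_1+\lambda u_2+\mu z.\tag{2}$$

**Step 2: the cost of $u_1$ and $u_2$.** The exponents $n=r+(p-1)k$ run bijectively through $1,\dots,n_0$ with $n_0=(p-1)m$. So $u_1=\sum_{n=1}^{n_0}d_nA_z^ny$ with $d_n\in\{0,1,2\}$, and
$$u_1=[z,\,d_1y+[z,\,d_2y+[z,\cdots+[z,d_{n_0}y]\cdots]]],$$
where zero terms are omitted. This uses at most $n_0$ copies of $z$, each an expression with at most $b$ occurrences, and at most $2n_0$ copies of $y$. The cost is at most $(b+2)n_0$, and the same holds for $u_2$.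

**Step 3: multiply $u_2$ by $\lambda$.** As $\lambda\ne0$, Lemma 1 applied to $z'$ gives $u_2=w+\kappa z'$ with $w\in A_{z'}W$ and $\kappa\in\mathbb F_p$. Since $A_{z'}z'=0$,
$$A_{z'}^{p-1}u_2=\lambda w=\lambda u_2-\lambda\kappa z'.$$
Substituting in (2),
$$v=u_1+A_{z'}^{p-1}u_2+(\lambda\kappa)z'+\mu z.$$

**Step 4: add up.** The last two terms are sums of at most $p-1$ copies of $z'$ and of $z$, so they cost at most $b(p-1)$ each. Applying $A_{z'}^{p-1}$ to $u_2$ costs $b(p-1)$ beyond the cost of $u_2$. Vanishing summands are omitted; if all are omitted, then $v=0=[x,x]$. The total is at most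
$$2(b+2)(p-1)m+3b(p-1).$$
Since $v$ was arbitrary, $S$ generates $W$ and the bound holds. $\square$

## 6. Two random elements: the upper bound in Theorem A

We use Proposition 5 with $z=x$, $z'=y$ and $b=1$, and bound the probability that a hypothesis fails. Proposition 5 applies unless one of these events occurs.

1. $x\in W_0$ or $y\in W_0$. Probability at most $2/p$.
2. $x,y\notin W_0$ and $c(x)\in\{0,1\}$. Probability at most $2/p$, by Lemma 2.
3. $x,y\notin W_0$ and $c(x)$ is not good. Probability at most $mp^{3/4}/p=mp^{-1/4}$, by Lemmas 2 and 4(i).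
4. $x,y\notin W_0$, $c(x)$ is good, and $c(y)=0$ or $|P_{c(x)}+c(y)P_{c(x)}|\le p/2$. Given $x,y\notin W_0$, the scalars $c(x),c(y)$ are independent and uniform, so by Lemma 4(ii) the probability is at most $1/p+p^{-1/2}$.
5. $x\notin W_0$, $c(x)\notin\{0,1\}$, and $A_xy$ does not generate $A_xW$. Given $x$, the element $y$ is uniform in $W$, and $c(x)$ has order $d\ge2$, so by Lemma 3 the probability is at most $\frac1{2p}$.

The sum is at most $mp^{-1/4}+p^{-1/2}+6/p$, which tends to $0$. Outside these events Proposition 5 gives generation and $\operatorname{diam}(W,\{x,y\})\le(p-1)(6m+3)$. Since $m\le\log_2p+1$ and $p\ge5$,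
$$(p-1)(6m+3)\le p(6\log_2p+9)\le\Big(\frac6{\log2}+\frac9{\log5}\Big)p\log p\le15\,p\log p ,$$
because $6/\log2<8.66$ and $9/\log5<5.60$. With the lower bound from Section 2, Theorem A is proved. $\square$

## 7. The exact count of generating pairs

We prove Theorem B. For $z\notin W_0$ let $n(z)$ be the number of $y\in W$ such that $z,y$ do *not* generate $W$. We compute $n(z)$ from $a=c(z)$ and then sum.

Let $\Omega=\overline{\mathbb F_p}$, $W_\Omega=W\otimes\Omega$ and $O_\Omega=O\otimes\Omega$. Elements $z,y\in W$ generate $W$ iff they generate $W_\Omega$ over $\Omega$. Indeed, the $\Omega$-span of the $\mathbb F_p$-subalgebra they generate is the $\Omega$-subalgebra they generate, and the dimensions agree.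

Three examples show what can go wrong. In $W$, the elements $\partial$ and $X^2\partial$ generate only $\langle e_{-1},e_0,e_1\rangle$; here $c(\partial)=0$. The elements $z=(1+X)\partial$ and $y=(1+X)^2\partial$ satisfy $[z,y]=(1+X)^2\partial=y$, so they span a two-dimensional subalgebra; here $c(z)=1$. In the second pair of Section 1, $c(x)=2\notin\{0,\pm1\}$ in $\mathbb F_5$, and the pair generates.

**Step 1: an eigenbasis when $a\ne0$.** Choose $\theta\in\Omega$ with $\theta^{p-1}=a$ and put $\tau=z/\theta$. By Lemma 1, $z$ acts on $O$ with characteristic polynomial $T^p-aT$, so $\tau$ acts on $O_\Omega$ with characteristic polynomial $T^p-a\theta^{1-p}T=T^p-T$. Its eigenvalues are the $p$ elements of $\mathbb F_p$. Let $\psi\ne0$ satisfy $\tau\psi=\psi$.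

We claim $\psi(0)\ne0$. Otherwise $\psi$ has $X$-adic order $e\in\{1,\dots,p-1\}$. Then $\psi'$ has order $e-1$, as $e\ne0$ in $\mathbb F_p$, and $\tau\psi=\theta^{-1}f\psi'$ has order $e-1\ne e$, a contradiction. So we may normalize $\psi(0)=1$. Then $\psi^p=1$, so $\psi^i$ makes sense for $i\in\mathbb Z/p$, and $\tau(\psi^i)=i\psi^i$. Put $E_i=\psi^i\tau$. Then $[\tau,E_i]=iE_i$, so the $E_i$ are eigenvectors for distinct eigenvalues and form a basis of $W_\Omega$. Moreover
$$[E_i,E_j]=\big(\psi^i\tau(\psi^j)-\psi^j\tau(\psi^i)\big)\tau=(j-i)E_{i+j}\qquad(i,j\in\mathbb Z/p).\tag{3}$$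

**Step 2: which $y$ generate with $z=\theta E_0$.** Write $y=\sum y_iE_i$ and $Y=\{i\ne0:y_i\ne0\}$. The generated $\Omega$-subalgebra contains $E_0$. It also contains each $E_i$ with $i\in Y$: applying $\prod_{j\in Y\cup\{0\},\,j\ne i}(\operatorname{ad}\tau-j)$ to $y$ leaves a nonzero multiple of $E_i$.

If $Y\subseteq\{i,-i\}$ for some $i\ne0$, everything stays in $\langle E_0,E_i,E_{-i}\rangle$. By (3) this is a subalgebra, and it is proper since $p>3$.

Otherwise $Y$ contains $i,l$ with $l\ne\pm i$. Replacing $\psi,\tau$ by $\psi^i,\tau/i$ replaces $E_j$ by $E_{ij}/i$, and these satisfy (3) again. So we may take $i=1$ and $2\le l\le p-2$. For $j=l,\dots,p-1$ the relation $[E_1,E_j]=(j-1)E_{j+1}$ has a nonzero coefficient, and we obtain $E_l,\dots,E_{p-1},E_p=E_0$; in particular we have $E_{-1}=E_{p-1}$. For $j=l,l-1,\dots,1$ the relation $[E_{-1},E_j]=(j+1)E_{j-1}$ has a nonzero coefficient, since $2\le j+1\le p-1$, and we obtain $E_{l-1},\dots,E_0$. So the pair generates $W_\Omega$.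

**Step 3: translate back to $\mathbb F_p$.** The eigenvalue of $A_z$ on $E_j$ is $j\theta$. So $y\in\langle E_0,E_i,E_{-i}\rangle$ iff $(A_z^2-s)A_zy=0$ with $s=i^2\theta^2$. Hence $z,y$ fail to generate iff this holds for some $i\ne0$. If $A_zy\ne0$, then $A_z^2(A_zy)=s\,A_zy$ with both vectors in $W$, which forces $s\in\mathbb F_p$. As $s\ne0$, we have $s\in\mathbb F_p$ iff $s^{p-1}=\theta^{2(p-1)}=a^2=1$, that is, iff $a=\pm1$.

If $a\notin\{0,1,-1\}$, then $z,y$ fail to generate iff $A_zy=0$ iff $y\in\mathbb F_pz$. This proves the criterion in Theorem B, and $n(z)=p$.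

If $a=\pm1$, the $(p-1)/2$ values $s=i^2\theta^2$ all lie in $\mathbb F_p$. For each, $T(T^2-s)$ divides $T^p-aT$, since its roots $0,\pm i\theta$ are distinct roots of $T^p-aT$. So in $W\cong\mathbb F_p[T]/(T^p-aT)$ the kernel of $A_z(A_z^2-s)$ has dimension $3$. For two different values of $s$ the greatest common divisor of the two polynomials is $T$, so the two kernels meet in $\ker A_z=\mathbb F_pz$. Therefore
$$n(z)=p+\frac{p-1}2(p^3-p).$$

**Step 4: the case $a=0$.** With $\varphi$ from Lemma 1, $z(\varphi)=1$, so $z$ acts on polynomials in $\varphi$ as $d/d\varphi$. Put $\epsilon_i=\varphi^{i+1}z$ for $-1\le i\le p-2$; then $[\epsilon_i,\epsilon_j]=(j-i)\epsilon_{i+j}$, which is zero if $i+j>p-2$. Let $y=gz$, and let $n$ be the degree of $g$ in $\varphi$. If $g=0$ or $n\le2$, the generated algebra lies in $\langle\epsilon_{-1},\epsilon_0,\epsilon_1\rangle\ne W$. If $n\ge3$, repeated bracketing with $z$ gives the elements $g^{(i)}z$, where $g^{(i)}$ has degree exactly $n-i$ for $0\le i\le n$, because $n\le p-1$. These span $\epsilon_{-1},\dots,\epsilon_{n-1}$,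 which include $\epsilon_1$ and $\epsilon_2$. Then $[\epsilon_1,\epsilon_j]=(j-1)\epsilon_{j+1}$ for $j=2,\dots,p-3$ gives the rest. So $n(z)$ is the number of $g$ that are zero or of degree at most $2$: $n(z)=p^3$.

**Step 5: sum over all pairs.** By Lemma 2 each value of $c$ is taken by $(p-1)p^{p-2}$ elements $z\notin W_0$. There are one value $a=0$, two values $\pm1$, and $p-3$ others, so
$$\sum_{z\notin W_0}n(z)=(p-1)p^{p-2}\big[p^3+2p+(p-1)(p^3-p)+(p-3)p\big].$$
The bracket is $p^3+2p+p^4-p^3-p^2+p+p^2-3p=p^4$, so there are $(p-1)p^{p+2}$ non-generating pairs with $x\notin W_0$.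

For pairs with $x\in W_0$ and $y\notin W_0$: replacing $x$ by $x+ty$ does not change the generated algebra, so the set of non-generating partners of $y$ is a union of cosets of $\mathbb F_py$. Each coset meets the hyperplane $W_0$ exactly once, because $y\notin W_0$. So $y$ has $n(y)/p$ non-generating partners in $W_0$, and the number of such pairs is $(p-1)p^{p+1}$. Finally, the $p^{2p-2}$ pairs in $W_0^2$ never generate. Dividing by $p^{2p}$, the failure probability is
$$p^{-2}+\frac{(p-1)p^{p+1}(p+1)}{p^{2p}}=p^{-2}+(p^2-1)p^{1-p}=p^{-2}+p^{3-p}-p^{1-p},$$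
and $1-p^{-2}-p^{3-p}+p^{1-p}=(1-p^{-2})(1-p^{3-p})$. $\square$

## 8. Many independent scalars from one pair

In Section 6 the main loss, $mp^{-1/4}$, comes from using only the two scalars $c(x)$ and $c(y)$. For Theorem C we want many chances. The elements
$$z_j=x+jy,\qquad 0\le j<J,$$
lie in $S^{1+j}$, so they are cheap for bounded $J$, and Proposition 5 may use any of them. It remains to show that the scalars $c(z_j)$ are independent. This cannot hold for every pair: $c(tz)=c(z)$ for $t\ne0$, so if $y=tx$, all the defined $c(z_j)$ coincide. The next lemma says that non-proportionality, seen already in the low coefficients, is enough. The point is that the *high* coefficients of $f$ and $g$ enter $1/(f+jg)$ in an affine way, because the ideal they span has square zero.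

Write $x=f\partial$, $y=g\partial$, let $J<p$, and put $I=\{j<J:f_0+jg_0\ne0\}=\{j<J:z_j\notin W_0\}$. If $(f_0,g_0)\ne(0,0)$, then $f_0+jg_0=0$ for at most one $j<J$, so $|I|\ge J-1$. Let $K=\lceil(p-1)/(4J)\rceil$, and let $\mathcal L$ denote the collection of coefficients $f_i,g_i$ with $0\le i\le(p-1)/2$. Note that $K\le(p+1)/2$, so $f,g$ mod $X^K$ are determined by $\mathcal L$. We write $[X^n]u$ for the coefficient of $X^n$ in $u$.

**Lemma 6.** Suppose $\mathcal L$ is such that $f,g$ mod $X^K$ are linearly independent over $\mathbb F_p$. Then, conditionally on $\mathcal L$, the values $c(z_j)$, $j\in I$, are independent and uniform in $\mathbb F_p$.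

*Proof.* **Step 1: $c(z_j)$ is affine in the high coefficients.** Write $f=F+f^+$ and $g=G+g^+$, where $F,G$ are the parts of degree at most $(p-1)/2$ and $f^+,g^+\in U:=X^{(p+1)/2}O$. Given $\mathcal L$, the pair $(f^+,g^+)$ is uniform in $U^2$, and $U\cdot U=0$. For $j\in I$ put $Q_j=F+jG$, a unit of $O$. Then
$$(f+jg)^{-1}=Q_j^{-1}-Q_j^{-2}(f^++jg^+).$$
The constant term of this inverse is $1/Q_j(0)$, so
$$c(z_j)=Q_j(0)\,[X^{p-1}](f+jg)^{-1}=\mathrm{const}_j(\mathcal L)-Q_j(0)\,[X^{p-1}]\,Q_j^{-2}(f^++jg^+).$$

**Step 2: what failure of independence would mean.** Thus $(c(z_j))_{j\in I}$ is an affine function of a uniform vector. If its linear part is surjective onto $\mathbb F_p^I$, it is uniform on $\mathbb F_p^I$, as claimed. If not, some nonzero linear functional kills the image. Absorbing the factors $Q_j(0)\ne0$ in its coefficients, we have $0\ne(s_j)\in\mathbb F_p^I$ with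
$$\sum_{j\in I}s_j[X^{p-1}]Q_j^{-2}(u+ju')=0\qquad\text{for all }u,u'\in U.$$
Take $u'=0$ and $u=X^i$ for $\frac{p+1}2\le i\le p-1$. Then the coefficients of $X^0,\dots,X^{(p-3)/2}$ in $\sum_js_jQ_j^{-2}$ vanish, so $\sum_js_jQ_j^{-2}\equiv0$ mod $X^{(p-1)/2}$. Multiply by $\prod_{i\in I}Q_i^2$, and from now on regard $F,G$ as polynomials:
$$H(F,G)\equiv0\pmod{X^{(p-1)/2}},\qquad H(Y,Z)=\sum_{j\in I}s_j\prod_{i\in I,\,i\ne j}(Y+iZ)^2.\tag{4}$$

**Step 3: factor the form $H$ to contradict the hypothesis.** $H$ is a binary form of degree $2|I|-2\le2J-2$. It is nonzero: if $s_j\ne0$, then $H(-j,1)=s_j\prod_{i\ne j}(i-j)^2\ne0$, all other terms having the factor $(Y+jZ)^2$. If $|I|=1$, then $H$ is a nonzero constant, which contradicts (4). Otherwise $H$ is a product of $2|I|-2$ nonzero linear forms over $\Omega=\overline{\mathbb F_p}$. The $X$-adic valuation on $\Omega[X]$ is additive, with value $\infty$ at $0$, so by (4) some factor satisfies $\alpha F+\beta G\equiv0$ mod $X^e$ with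
$$e\ge\frac{(p-1)/2}{2J-2}=\frac{p-1}{4(J-1)}\ge\frac{p-1}{4J}.$$
Here $e$ is an integer or $\infty$, so we may take $e\ge K$. As $K\le(p+1)/2$, the reductions of $f,g$ mod $X^K$ are those of $F,G$, so they are linearly dependent over $\Omega$. The rank of a matrix over $\mathbb F_p$ does not change over $\Omega$, so they are dependent over $\mathbb F_p$, a contradiction. $\square$

**Proof of Theorem C.** The upper bound is clear: with probability $p^{-2}$ both elements lie in $W_0$ and do not generate. For the lower bound fix $N$ and put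
$$D=N+2,\qquad M=8(N+1),\qquad J=2M+1,$$
with $p$ large; in particular $p>J$.

**Step 1: discard pairs to which Lemma 6 does not apply, or with too few indices.** Discard the event $f_0=g_0=0$, of probability $p^{-2}$, and the event that $f,g$ mod $X^K$ are linearly dependent over $\mathbb F_p$. The latter has probability at most $(p+1)p^{-K}$: up to scaling there are $p+1$ possible relations $\alpha f+\beta g\equiv0$, each of probability $p^{-K}$. Given $\mathcal L$ outside these events, $|I|\ge J-1=2M$. Let $j_1<\dots<j_{2M}$ be the first $2M$ elements of $I$. By Lemma 6 the scalars $c(z_{j_1}),\dots,c(z_{j_{2M}})$ are independent and uniform. The first $M$ will supply $z$, and the last $M$ will supply $z'$.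

**Step 2: a suitable $z$ among the first $M$.** Let $B_1$ be the event that for no $l\le M$ is $c(z_{j_l})$ nonzero, of order at least $D$, and good. At most $e$ elements of $\mathbb F_p^*$ have order $e$, so at most $1+\sum_{e<D}e\le D^2$ elements are $0$ or of order less than $D$. With Lemma 4(i) and independence, for large $p$,
$$\Pr(B_1)\le\big(mp^{-1/4}+D^2/p\big)^M\le(2mp^{-1/4})^M=(2m)^Mp^{-2N-2}.$$

**Step 3: a suitable $z'$ among the last $M$.** If $B_1$ fails, let $i=j_l$ be the first admissible index with $l\le M$, and let $a=c(z_i)$. Let $B_2$ be the event that $B_1$ fails and for every $l'$ with $M<l'\le2M$ the value $\lambda=c(z_{j_{l'}})$ is $0$ or has $|P_a+\lambda P_a|\le p/2$. Given the first $M$ scalars, $a$ is determined and good, and the last $M$ scalars are still independent and uniform. By Lemma 4(ii),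
$$\Pr(B_2)\le(p^{-1/2}+p^{-1})^M\le(2p^{-1/2})^M.$$

**Step 4: $A_zy$ generates.** Let $B_3$ be the event that for some $0\le j<J$ we have $z_j\notin W_0$, $c(z_j)$ is nonzero of order at least $D$, and $A_{z_j}y$ does not generate $A_{z_j}W$. For each $j$ the map $(x,y)\mapsto(x+jy,y)$ is a bijection of $W^2$, so $(z_j,y)$ is uniform on $W^2$. By Lemma 3, $\Pr(B_3)\le Jp^{1-D}=Jp^{-N-1}$.

**Step 5: conclude.** The total failure probability is at most
$$p^{-2}+(p+1)p^{-K}+(2m)^Mp^{-2N-2}+(2p^{-1/2})^M+Jp^{-N-1}.$$
After division by $p^{-N}$, each of the last four terms tends to $0$. For the first of them this holds because $K\ge(p-1)/(4J)\to\infty$; for the second because $m\le\log_2p+1$; for the third because $p^{-M/2}=p^{-4N-4}$. So the total is at most $p^{-2}+p^{-N}$ for $p\ge p_0(N)$.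

Outside these events take $z=z_i$ and $z'=z_{j_{l'}}$ for an $l'$ that avoids the condition in $B_2$. Both lie in $S^J\setminus W_0$, since $x+jy\in S^{1+j}\subseteq S^J$. All hypotheses of Proposition 5 hold with $b=J$, so the pair generates $W$ and, using $m\le2\log_2p$ and $\log p\ge1$,
$$\operatorname{diam}(W,\{x,y\})\le(p-1)\big(2(J+2)m+3J\big)\le C_N\,p\log p=C_N\log|W|,\qquad C_N=\frac{4(J+2)}{\log2}+3J .$$
Here $J=16(N+1)+1$ depends only on $N$. $\square$
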